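\title{Odd two-torsion points singular on the theta divisor:\\ codimension and reducedness}

\begin{abstract}
Let $I^{(g)}$ be the locus of principally polarized abelian varieties of dimension $g$ whose theta divisor is singular at an odd two-torsion point, with the scheme structure given by the gradients of the odd theta functions at the origin. We prove that $I^{(g)}$ is reduced and of pure codimension $g$ for every $g\ge 3$. The proof is an induction on $g$ through the boundary of the moduli space. The top Chern class of the Hodge bundle forces every component of the locus to have a large boundary. In corank one the equations degenerate either to those of genus $g-1$ or to those of the universal singular locus of theta divisors, which we show to be generically transversal; in corank two a dimension count leaves no room for a component.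
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\mathcal H_g$ be the Siegel upper half-space of symmetric complex $g\times g$ matrices with positive definite imaginary part; its dimension is $N_g=g(g+1)/2$. A point $\tau\in\mathcal H_g$ defines the principally polarized abelian variety (ppav) $A_\tau=\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$, and the moduli space of ppav of dimension $g$ is $\mathcal A_g=\mathcal H_g/\Gamma_g$ with $\Gamma_g=\mathrm{Sp}(2g,\mathbb Z)$. For a characteristic $m=\left[\begin{smallmatrix}\varepsilon\\ \delta\end{smallmatrix}\right]$, $\varepsilon,\delta\in\{0,1\}^g$, put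
\[
\theta[m](\tau,z)=\sum_{\nu\in\mathbb Z^g+\varepsilon/2}\exp\pi i\big[\nu^t\tau\nu+2\nu^t\big(z+\tfrac{\delta}{2}\big)\big],\qquad \tau\in\mathcal H_g,\ z\in\mathbb C^g,
\]
and write $\theta=\theta[0]$. The zeros of $\theta(\tau,\cdot)$ form the symmetric theta divisor $\Theta_\tau\subset A_\tau$. Comparing the series term by term gives
\begin{equation}\label{eq:shift}
\theta[m](\tau,z)=\exp\pi i\big[\tfrac14\varepsilon^t\tau\varepsilon+\varepsilon^t\big(z+\tfrac\delta2\big)\big]\cdot\theta\big(\tau,z+\tfrac{\tau\varepsilon+\delta}2\big),
\end{equation}
so $\theta[m](\tau,\cdot)$ near $z=0$ is a local equation of $\Theta_\tau$ near the two-torsion point $(\tau\varepsilon+\delta)/2$. Replacing $\nu$ by $-\nu$ gives $\theta[m](\tau,-z)=(-1)^{\varepsilon\cdot\delta}\theta[m](\tau,z)$. The characteristic $m$, and the two-torsion point, are called \emph{even} or \emph{odd} according to the parity of $\varepsilon\cdot\delta$; there are $2^{g-1}(2^g-1)$ odd ones.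

The multiplicity of $\Theta_\tau$ at a two-torsion point has the parity of the point. At an even point it is positive exactly when the theta constant $\theta[m](\tau,0)$ vanishes: this is one equation, and the resulting locus is the theta-null divisor $\theta_{\rm null}^{(g)}\subset\mathcal A_g$. An odd point always lies on $\Theta_\tau$, and it is a singular point, then of multiplicity at least $3$, exactly when the gradient
\[
f_m(\tau)=\Big(\frac{\partial\theta[m]}{\partial z_1},\dots,\frac{\partial\theta[m]}{\partial z_g}\Big)(\tau,0)\in\mathbb C^g
\]
vanishes: these are $g$ equations. The function $f_m$ is a vector-valued modular form of weight $\det^{1/2}\otimes\,\mathrm{std}$ for the level subgroup $\Gamma_g(4,8)$, that is, a section of the rank $g$ bundle $\mathbb E\otimes\det\mathbb E^{\otimes 1/2}$ on the level cover $\mathcal A_g(4,8)$, where $\mathbb E$ is the Hodge bundle.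

For odd $m$ let $Z_m\subset\mathcal H_g$ be the zero scheme of the $g$ components of $f_m$. The group $\Gamma_g$ permutes the odd characteristics and carries the $Z_m$ to one another (Section~\ref{ssec:transf}). So the scheme-theoretic union $\widetilde I^{(g)}=\bigcup_{m\ \mathrm{odd}}Z_m$, defined by the intersection of the ideals, is a $\Gamma_g$-invariant closed subscheme of $\mathcal H_g$. Its image $I^{(g)}\subset\mathcal A_g$ is the locus of ppav having an odd two-torsion point that is singular on the theta divisor. The scheme structure of $I^{(g)}$ is understood in the stack-theoretic sense: codimension and reducedness of $I^{(g)}$ mean those of $\widetilde I^{(g)}\subset\mathcal H_g$. The following problem is posed in \cite{GH}.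

\begin{quote}
\emph{Is $I^{(g)}$ reduced and of pure codimension $g$ in $\mathcal A_g$ for every $g\ge3$?}
\end{quote}

For $g=1,2$ the locus is empty. It is known that, as sets,
\[
I^{(3)}=\operatorname{Sym}^3(\mathcal A_1),\qquad I^{(4)}=\mathcal A_1\times\theta_{\rm null}^{(3)},\qquad I^{(5)}=IJ\cup\big(\mathcal A_1\times\theta_{\rm null}^{(4)}\big),
\]
where $IJ$ is the closure of the locus of intermediate Jacobians of cubic threefolds, and that the answer is positive for $3\le g\le5$. Of these known facts we use only the emptiness for $g\le2$ and the description of the set $I^{(3)}$.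

\subsection{What to expect}\label{ssec:expect}
Since $Z_m$ is cut out by $g$ equations, each of its components has codimension at most $g$, and the natural guess is equality. The guess is not automatic, because the equations collapse on large special loci. In genus one, $\theta(\tau,\cdot)$ has a single zero modulo periods, it is simple, and it lies at the odd point $(\tau+1)/2$; so the odd function $\theta\left[\begin{smallmatrix}1\\1\end{smallmatrix}\right]$ has a simple zero at $0$ and the three even theta constants never vanish. Let $m=(m_1,m')$ with $m_1=\left[\begin{smallmatrix}1\\1\end{smallmatrix}\right]$ and $m'$ even of genus $g-1$. On the block diagonal locus $\mathcal H_1\times\mathcal H_{g-1}$ the series factors, $\theta[m]=\theta[m_1](\tau_1,z_1)\,\theta[m'](\tau',z')$, and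
\[
f_m=\big(\theta[m_1]'(\tau_1,0)\,\theta[m'](\tau',0),\,0,\dots,0\big).
\]
On this locus of codimension $g-1$ only one of the $g$ equations is left. Take for $m'$ the characteristic with two columns $\left[\begin{smallmatrix}1\\1\end{smallmatrix}\right]$ followed by zero columns, which requires $g\ge3$. Then $\theta[m'](\tau',0)$ vanishes for diagonal $\tau'$, and by the heat equation \eqref{eq:heat2} its derivative in $\tau'_{12}$ there is a product of nonzero genus one factors. So $Z_m$ contains a nonempty locus of codimension exactly $(g-1)+1=g$: the count comes out right, with nothing to spare. As $\Gamma_g$ permutes the odd characteristics transitively, every $Z_m$ is nonempty for $g\ge3$.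

\subsection{Results}
The answer to the problem is positive.

\begin{theorem}\label{thm:main}
Let $g\ge3$ and let $m$ be an odd characteristic. Every irreducible component of $Z_m$ has codimension exactly $g$, and at its general point the components of $f_m$ have independent differentials. Hence each $Z_m$ is a reduced local complete intersection of pure codimension $g$, and $\widetilde I^{(g)}$ is reduced of pure codimension $g$.
\end{theorem}

The proof rests on a statement of the same shape about all singular points of theta divisors, not only the two-torsion ones. Write $\partial_i=\partial/\partial z_i$.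

\begin{theorem}\label{thm:sing}
Let $n\ge2$, and let $S_n\subset\mathcal H_n\times\mathbb C^n$ be the zero scheme of $\theta,\partial_1\theta,\dots,\partial_n\theta$. Every irreducible component of $S_n$ has codimension $n+1$, and at its general point these $n+1$ functions have independent differentials.
\end{theorem}

A smoothness criterion for $Z_m$ and the cohomology class of $Z_m$ follow from Theorem~\ref{thm:main}; see Section~\ref{sec:compl}.

\subsection{Plan of the proof}
It is enough to find, on each component of $Z_m$, one point where the differentials are independent. The difficulty is that we do not know the components. We therefore look at them near the boundary of the moduli space, where theta functions of genus $g$ expand in theta functions of smaller genus. Let $W$ be a component of the image of $Z_m$ in a level cover $X$ of $\mathcal A_g$, and recall that the boundary of the Satake compactification is stratified by the corank $r\ge1$, the strata of corank $r$ having dimension $N_{g-r}$.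
\begin{itemize}
\item The class $\lambda_g=c_g(\mathbb E)$ vanishes on $X$ but is represented by a nonnegative form. This limits the compact subvarieties of $W$ and gives $\dim\partial W\ge\dim W-g\ge N_{g-2}-1$ (Section~\ref{sec:boundary}). For $g\ge4$ this exceeds $N_{g-3}$, so $W$ reaches corank one or corank two.
\item In corank one, the suitably rescaled equations of $Z_m$ tend to those of $S_{g-1}$, or to those of $Z_{m'}$ in genus $g-1$ together with one theta equation. Theorem~\ref{thm:sing} (Section~\ref{sec:sing}) or the induction hypothesis gives independence at the boundary, and independence is an open condition (Section~\ref{ssec:corank1}).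
\item If $W$ avoids corank one, its boundary in corank two lies over a locus of codimension at most one, and the limit equations have too few solutions there (Section~\ref{ssec:corank2}).
\end{itemize}
Section~\ref{sec:local} treats $g=3$ and shows the passage to the boundary by hand in that case.

\subsection{Conventions}
Schemes are complex analytic spaces. A \emph{general} point of an irreducible analytic space is one outside a proper closed analytic subset, a \emph{very general} point one outside a countable union of such subsets; by the Baire category theorem very general points are dense. We write $\partial_u$ for the $z$-derivative in the direction $u$, $\partial h$ for the $z$-gradient and $\partial\partial h$ for the $z$-Hessian of a function $h$. The set $\operatorname{Sing}\Theta_\tau$ is $\{\theta=\partial\theta=0\}$; dimensions and multiplicities may be computed on the universal cover $\mathbb C^n$ of $A_\tau$. Tangent vectors to $\mathcal H_n$ are symmetric matrices $\eta$. They are paired with quadratic forms, also viewed as symmetric matrices $h$, by $\eta\cdot h=\sum_{j,k}\eta_{jk}h_{jk}$, and $T^\perp$ is the annihilator of a subspace $T$. With $u\odot v=uv^t+vu^t$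 and $h(u,v)=u^thv$ we have
\begin{equation}\label{eq:pairing}
(u\odot v)\cdot h=2\,h(u,v),\qquad \eta\cdot(u\odot v)=2\,u^t\eta v .
\end{equation}
We use the two standard fiber dimension inequalities for a holomorphic map $A\to B$: if all fibers have dimension at most $k$, then $\dim A\le\dim B+k$; if the map is onto and all fibers have dimension at least $k$, then $\dim A\ge \dim B+k$.

\section{Local structure, genus three, and a first degeneration}\label{sec:local}

\subsection{Zero schemes of expected codimension}
Let $h=(h_1,\dots,h_k)$ be holomorphic functions on a connected complex manifold $M$, with zero scheme $Z$. The \emph{rank} of $h$ at $z\in Z$ is the dimension of the span of the differentials $dh_i(z)$, and $z$ is a \emph{transversal} point if the rank is $k$.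

\begin{lemma}\label{lem:transv}
\begin{itemize}
\item[(a)] Every irreducible component of $Z$ has codimension at most $k$.
\item[(b)] The rank at $z$ depends only on the ideal $(h_1,\dots,h_k)\subset\mathcal O_{M,z}$, and $z$ is transversal if and only if the scheme $Z$ is smooth of codimension $k$ at $z$.
\item[(c)] A component of $Z$ that contains a transversal point has codimension $k$, and its general point is transversal.
\item[(d)] If every component contains a transversal point, then $Z$ is a reduced local complete intersection of pure codimension $k$.
\end{itemize}
\end{lemma}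

\begin{proof}
Part (a) is Krull's height theorem. The rank is the dimension of the image of the ideal in $\mathfrak m_z/\mathfrak m_z^2$. If it is $k$, the implicit function theorem applies; conversely the ideal of a submanifold of codimension $k$ has a $k$-dimensional image. This is (b). For (c), near a transversal point $Z$ is a manifold of codimension $k$, so the given component coincides with it there; and the nontransversal points are cut out by the $k\times k$ minors of the Jacobian. For (d), by (c) the local rings of $Z$ are complete intersections, hence Cohen--Macaulay, so all their associated primes are minimal. If the nilradical, a coherent sheaf, were nonzero at a point, its support would therefore contain a local branch of $Z$. But it vanishes at the transversal points, which are dense by (c).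
\end{proof}

By Lemma~\ref{lem:transv}, Theorem~\ref{thm:sing} and the statements on $Z_m$ in Theorem~\ref{thm:main} amount to finding one transversal point on each component. The statement on $\widetilde I^{(g)}$ then follows: a finite intersection of radical ideals is radical, and each component of $\widetilde I^{(g)}$ is a component of some $Z_m$.

\subsection{The heat equation and the cubic term}
Differentiating a term of the series along $\eta$ multiplies it by $\pi i\,\nu^t\eta\nu$, while $\partial_j\partial_k$ multiplies it by $-4\pi^2\nu_j\nu_k$. Hence the $\tau$-derivative of $\theta[m]$, and of each of its $z$-derivatives, along $\eta$ is given by the operator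
\begin{equation}\label{eq:heat}
D_\eta=\frac1{4\pi i}\sum_{j,k}\eta_{jk}\,\partial_j\partial_k .
\end{equation}
By \eqref{eq:pairing},
\begin{equation}\label{eq:heat2}
D_{u\odot v}=\frac1{2\pi i}\,\partial_u\partial_v .
\end{equation}
The heat equation turns questions on the tangent spaces of loci in $\mathcal H_g$ into questions on the Taylor expansion of a single theta function.

\begin{lemma}\label{lem:cubic}
Let $\tau\in Z_m$, and let $F$ be the cubic term of the Taylor expansion of $\theta[m](\tau,\cdot)$ at $0$. The differential at $\tau$ of the $i$-th component of $f_m$ is $\eta\mapsto\frac1{4\pi i}\,\eta\cdot\partial\partial(\partial_iF)$. So the rank of $f_m$ at $\tau$ is the dimension of the span of the quadrics $\partial_1F,\dots,\partial_gF$.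
\end{lemma}

\begin{proof}
Apply \eqref{eq:heat} to $\partial_i\theta[m]$ at $z=0$; the third derivatives of $\theta[m]$ at $0$ are those of $F$.
\end{proof}

\subsection{The action of the symplectic group}\label{ssec:transf}
For $\gamma=\left(\begin{smallmatrix}A&B\\C&D\end{smallmatrix}\right)\in\Gamma_g$ put $\gamma\tau=(A\tau+B)(C\tau+D)^{-1}$. The theta transformation formula says that there is an action $m\mapsto\gamma m$ on characteristics, preserving parity and trivial for $\gamma\equiv1\pmod 2$, such that
\begin{equation}\label{eq:transf}
\theta[\gamma m]\big(\gamma\tau,(C\tau+D)^{-t}z\big)=u(\tau,z)\,\theta[m](\tau,z),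
\end{equation}
where $u$ is holomorphic and nowhere zero and $u(\tau,0)^8=\det(C\tau+D)^4$. For odd $m$, the gradient at $z=0$ gives
\begin{equation}\label{eq:ftransf}
f_{\gamma m}(\gamma\tau)=u(\tau,0)\,(C\tau+D)\,f_m(\tau).
\end{equation}
So $\gamma$ maps the scheme $Z_m$ isomorphically onto $Z_{\gamma m}$ and, by Lemma~\ref{lem:transv}(b), preserves the rank. We may thus move a point by $\Gamma_g$ at the price of changing $m$ to another odd characteristic.

\subsection{Genus three}
\begin{proposition}\label{prop:g3}
For $g=3$ every point of $Z_m$ is transversal. In particular Theorem~\ref{thm:main} holds for $g=3$.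
\end{proposition}

\begin{proof}
Since $I^{(3)}=\operatorname{Sym}^3(\mathcal A_1)$ as a set, a point $\tau\in Z_m$ can be made diagonal by an element of $\Gamma_3$. Then $\theta[m]=\prod_{i=1}^3\theta[m_i](\tau_{ii},z_i)$ and, $m$ being odd, one or three of the columns $m_i$ are odd. If only $m_i$ is odd, the $i$-th component of $f_m(\tau)$ is the product of $\theta[m_i]'(\tau_{ii},0)\neq0$ and two even theta constants of genus one, so it is nonzero, contrary to $\tau\in Z_m$. So all three columns are odd and $F=c\,z_1z_2z_3$ with $c\ne0$. The quadrics $z_2z_3$, $z_1z_3$, $z_1z_2$ are independent, and Lemma~\ref{lem:cubic} gives $df_m=\frac{c}{2\pi i}(d\tau_{23},d\tau_{13},d\tau_{12})$, of rank $3$.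
\end{proof}

\subsection{The Fourier--Jacobi expansion}
Let $1\le r\le g$, $n=g-r$, and write
\[
\tau=\begin{pmatrix}\tau'&b\\ b^t&T\end{pmatrix},\qquad z=(z',z''),\qquad m=(m',m''),\quad m''=\left[\begin{smallmatrix}\varepsilon''\\ \delta''\end{smallmatrix}\right],
\]
with $\tau'\in\mathcal H_n$, $b=(b_1,\dots,b_r)$ an $n\times r$ matrix with columns $b_j$, and $T$ of size $r\times r$. Split $\nu=(\nu',\rho)$, so that $\nu^t\tau\nu=\nu'^t\tau'\nu'+2\nu'^tb\rho+\rho^tT\rho$, and sum over $\nu'$ first:
\[
\theta[m](\tau,z)=\sum_{\rho\in\mathbb Z^r+\varepsilon''/2}G_\rho(z),\qquad G_\rho(z)=e^{\pi i\rho^tT\rho}\,e^{2\pi i\rho\cdot(z''+\delta''/2)}\,\theta[m'](\tau',z'+b\rho).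
\]
The gradient at $z=0$, with the $z'$-components written first, is
\begin{equation}\label{eq:FJ}
f_m=\sum_{\rho\in\mathbb Z^r+\varepsilon''/2}e^{\pi i\rho^tT\rho}\,e^{\pi i\rho\cdot\delta''}\Big(\partial\theta[m'](\tau',b\rho),\ 2\pi i\,\rho\,\theta[m'](\tau',b\rho)\Big).
\end{equation}
\emph{The terms $\rho$ and $-\rho$ in \eqref{eq:FJ} are equal.} Indeed, $2\rho\cdot\delta''\equiv\varepsilon''\cdot\delta''\pmod2$ and $\theta[m']$ has parity $(-1)^{\varepsilon'\cdot\delta'}$, so $G_{-\rho}(-z)=(-1)^{\varepsilon\cdot\delta}G_\rho(z)=-G_\rho(z)$; take gradients at $0$. Thus the two leading terms never cancel.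

\subsection{The degeneration worked out in genus three}\label{ssec:model}
Take $g=3$, $r=1$, $m=\left[\begin{smallmatrix}1&1&1\\1&1&1\end{smallmatrix}\right]$, and let $W$ be the diagonal locus. Put $q=e^{\pi i\tau_{33}/4}$, so that the term $\rho$ in \eqref{eq:FJ} carries the factor $q^{4\rho^2}$, with $\rho\in\mathbb Z+\frac12$. As $\operatorname{Im}\tau_{33}\to\infty$ we have $q\to0$ and $f_m\to0$ identically, so the limit of $f_m$ says nothing. But all terms are divisible by $q$, and $\hat f=q^{-1}f_m$ has the same zero scheme for $q\neq0$. At $q=0$ only $\rho=\pm\frac12$ survive: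
\[
\hat f|_{q=0}=2i\,\big(\partial\theta[m'](\tau',\tfrac b2),\ \pi i\,\theta[m'](\tau',\tfrac b2)\big),\qquad m'=\left[\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right],\quad b=(\tau_{13},\tau_{23})^t .
\]
These equations say that $b/2$ is a singular point of the genus two divisor $\{\theta[m']=0\}$: by \eqref{eq:shift} they are the equations of $S_2$. The closure of $W$ meets $q=0$ in $R=\{\tau_{12}=0,\ b=0\}$. At a point of $R$ the function $\theta[m'](\tau',z')$ is a product of two odd genus one functions, $\kappa z_1z_2+\cdots$ with $\kappa\ne0$, and it is even, so its third derivatives vanish at $0$. With \eqref{eq:heat}, the differentials of $\partial_1\theta[m']$, $\partial_2\theta[m']$, $\theta[m']$, evaluated at $(\tau',b/2)$, are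
\[
\tfrac\kappa2\,d\tau_{23},\qquad \tfrac\kappa2\,d\tau_{13},\qquad \tfrac{\kappa}{2\pi i}\,d\tau_{12}.
\]
They are independent, so $\hat f$ has rank $3$ at the points of $R$, hence at the nearby points of $W$, where its rank equals that of $f_m$. We have recovered the transversality of Proposition~\ref{prop:g3} along $W$ from genus two data alone.

In higher genus two things are missing. We need to know that the limit equations are transversal at the general point of \emph{every} component, since we do not know where $W$ meets the boundary; this is Theorem~\ref{thm:sing}. And we need to know that $W$ reaches this part of the boundary at all.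

\section{Theta divisors on a fixed abelian variety}\label{sec:fixed}

Throughout this section $\tau\in\mathcal H_n$, $A=A_\tau$, $\Theta=\Theta_\tau$. The polarization being principal means $h^0(A,\mathcal O(\Theta))=1$.

\begin{lemma}\label{lem:reduced}
The divisor $\Theta$ is reduced. Hence $\dim\operatorname{Sing}\Theta\le n-2$.
\end{lemma}

\begin{proof}
Suppose $\Theta=2D+D'$ with $D>0$, $D'\ge0$. By the theorem of the square, $t_x^*D+t_{-x}^*D$ is linearly equivalent to $2D$ for every translation $t_x$. As $\Theta$ is the only effective divisor in its class, $t_x^*D+t_{-x}^*D=2D$. So if $D_1$ is a prime component of $D$, each $t_x^*D_1$ is one of the finitely many components of $D$, and the closed subgroup $\{x: t_x^*D_1=D_1\}$ has finite index in the connected group $A$. It is then all of $A$, which is impossible for a proper nonempty subset $D_1$.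
\end{proof}

An abelian variety is \emph{simple} if it has no abelian subvariety other than $0$ and itself. We use simplicity only through the next lemma: no curve is tangent everywhere to a fixed hyperplane. Invariant $1$-forms on $A$ are identified with linear forms on $\mathbb C^n$.

\begin{lemma}\label{lem:curve}
Let $A$ be simple, $C\subset A$ an irreducible closed curve and $\xi\ne0$ an invariant $1$-form. Then $\xi$ does not vanish identically on the smooth part of $C$.
\end{lemma}

\begin{proof}
Let $\widetilde C$ be the normalization. The map $\widetilde C\to A$ factors, up to translation, through a homomorphism $J(\widetilde C)\to A$ from the Jacobian. Its image is a nonzero abelian subvariety, so it is onto, and $\xi$ pulls back to a nonzero element of $H^0(J(\widetilde C),\Omega^1)=H^0(\widetilde C,\Omega^1)$.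
\end{proof}

On $\Theta$ the first derivatives of $\theta$ transform under periods with the same factor as $\theta$, so they are sections of $\mathcal O(\Theta)|_\Theta$. The \emph{Gauss map} $x\mapsto[\partial\theta(x)]\in\mathbb P^{n-1}$ is therefore an algebraic map on the smooth locus of $\Theta$; it records the tangent hyperplane $T_x\Theta=\ker\partial\theta(x)$.

\begin{corollary}\label{cor:gauss}
If $A$ is simple, the Gauss map has finite fibers.
\end{corollary}

\begin{proof}
An infinite fiber, say over $[\xi]$, contains a dense open part of an irreducible closed curve $C$. At its general point $T_cC\subset T_c\Theta=\ker\xi$, against Lemma~\ref{lem:curve}.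
\end{proof}

\begin{lemma}\label{lem:simple}
Let $n\ge2$, and let $V\subset\mathcal H_n$ be a connected locally closed submanifold of codimension at most $n-2$. Then $A_\tau$ is simple for very general $\tau\in V$.
\end{lemma}

\begin{proof}
Let $B\subset A_\tau$ be an abelian subvariety of dimension $i$, $0<i<n$. The polarization form is nondegenerate on $H_1(B,\mathbb Q)$, and the orthogonal complement in $H_1(A_\tau,\mathbb Q)$ is again compatible with the complex structure. Symplectic bases of the two summands form a symplectic basis of $H_1(A_\tau,\mathbb Q)$ with block diagonal period matrix. So $\tau$ lies in one of the countably many $\mathrm{Sp}(2n,\mathbb Q)$-translates of $\mathcal H_i\times\mathcal H_{n-i}$. These are closed submanifolds of codimension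
\begin{equation}\label{eq:codimprod}
i(n-i)=(n-1)+(i-1)(n-i-1)\ge n-1 .
\end{equation}
None of them contains $V$, so each meets $V$ in a proper analytic subset.
\end{proof}

Finally we quote two theorems. If $\Theta$ is reducible, then $(A,\Theta)$ is a product of two ppav of positive dimension \cite[Thm.~4.3.1]{BL}, that is, $\tau$ lies in a $\Gamma_n$-translate of some $\mathcal H_i\times\mathcal H_{n-i}$. If $\Theta$ is irreducible, it is normal \cite{EL}, so its singular locus has codimension at least two in $\Theta$. Together:
\begin{equation}\label{eq:EL}
\text{if }(A,\Theta)\text{ is not a product, in particular if }A\text{ is simple, then }\dim\operatorname{Sing}\Theta\le n-3 .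
\end{equation}

\section{The universal singular locus}\label{sec:sing}

In this section we prove Theorem~\ref{thm:sing}. Let $Y$ be an irreducible component of $S_n$, $n\ge2$; we must find a transversal point on it.

\subsection{The invariants $a$, $k$, $\mu$}
Let $\mu\ge2$ be the smallest multiplicity of $\theta(\tau,\cdot)$ at $x$ for $(\tau,x)\in Y$. At a general point of $Y$: no other component of $S_n$ passes, $Y$ is smooth, the multiplicity is $\mu$, and the projection $Y\to\mathcal H_n$ has maximal rank. These conditions are open. By the constant rank theorem there is a connected open set $Y'\subset Y$ of such points, open in the set $S_n$, whose image is a connected submanifold $V\subset\mathcal H_n$ and such that $Y'\to V$ is a submersion. Let $a$ be the codimension of $V$ and $k$ the fiber dimension. Then $\operatorname{codim}Y=a+n-k$, and Lemma~\ref{lem:transv}(a) reads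
\begin{equation}\label{eq:ak}
a\le k+1 .
\end{equation}
We are free to choose the point $y=(\tau_0,x_0)\in Y'$ and to shrink $Y'$. Near $x_0$ the fiber of $Y'$ over $\tau_0$ is all of $\operatorname{Sing}\Theta_{\tau_0}$, so it is open in the preimage of an irreducible component $R\subset A_{\tau_0}$ of $\operatorname{Sing}\Theta_{\tau_0}$, with $\dim R=k$.

Two families in $S_n$ attain equality in \eqref{eq:ak}. One is given by an even two-torsion point over the hypersurface where the theta constant vanishes, with $(a,k)=(1,0)$. The other lies over $\mathcal H_1\times\mathcal H_{n-1}$, where $\theta=\theta_1(z_1)\theta_2(z')$ is singular along $\{\theta_1=\theta_2=0\}$, with $(a,k)=(n-1,n-2)$. The proof shows that a component has either $(a,k)=(1,0)$ or is of the second kind, and verifies transversality in both cases.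

\subsection{Conormal quadrics}
To bound $a$ from below we need elements of $(T_{\tau_0}V)^\perp$, a space of dimension $a$. The heat equation produces them from the leading terms of $\theta$. For $w_1,\dots,w_{\mu-2}\in\mathbb C^n$ and $x$ over $R$ define the quadratic form
\[
h_x(u,v)=\partial_{w_1}\cdots\partial_{w_{\mu-2}}\partial_u\partial_v\theta(\tau_0,x).
\]
All derivatives of $\theta$ of order less than $\mu$ vanish on an open part of the irreducible variety $R$, hence on $R$. So the derivatives of order $\mu$ transform under periods like $\theta$, and the entries of $h_x$ are sections of the line bundle $\mathcal O(\Theta_{\tau_0})|_R$.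

\begin{lemma}\label{lem:conormal}
For all choices of the $w_i$: $h_x\in(T_{\tau_0}V)^\perp$ for $x\in R$, and $h_x(\zeta,\cdot)=0$ for $x\in R_{\rm reg}$, $\zeta\in T_xR$.
\end{lemma}

\begin{proof}
Let $\eta\in T_{\tau_0}V$ and $(\tau_0,x)\in Y'$. Lift $\eta$ to $(\eta,\zeta)\in T_{(\tau_0,x)}Y'$ and differentiate the function $\partial_{w_1}\cdots\partial_{w_{\mu-2}}\theta$, which vanishes on $Y'$. The $\zeta$-term is a derivative of order $\mu-1$ and vanishes, so \eqref{eq:heat} gives $\eta\cdot h_x=0$. The section $\eta\cdot h_x$ vanishes on an open part of $R$, hence on $R$. For the second claim differentiate along $R$ the function $\partial_{w_1}\cdots\partial_{w_{\mu-2}}\partial_v\theta$, of order $\mu-1$.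
\end{proof}

\subsection{Positive-dimensional singular loci on simple varieties}
As $x$ moves on $R$ the quadrics $h_x$ must move in many directions, for otherwise they would pin the tangent spaces of a curve to a fixed hyperplane.

\begin{proposition}\label{prop:k+2}
If $k\ge1$ and $A_{\tau_0}$ is simple, then $a\ge k+2$.
\end{proposition}

\begin{proof}
The multiplicity at $x_0$ is exactly $\mu$, so we can choose the $w_i$ with $h_x\not\equiv0$ on $R$. Let $\mathcal Q$ be the span of the $h_x$, $x\in R$, so $\dim\mathcal Q\le a$ by Lemma~\ref{lem:conormal}, and let $K=\bigcap_{h\in\mathcal Q}\ker h$, a proper subspace of $\mathbb C^n$.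

Not all spaces $T_xR$, $x\in R_{\rm reg}$, lie in $K$: otherwise a linear form $\xi\neq0$ vanishing on $K$ would vanish on any curve in $R$ through a point of $R_{\rm reg}$, against Lemma~\ref{lem:curve}. So at a general $x_1\in R_{\rm reg}$ we have $h_{x_1}\ne0$ and there is $v\in T_{x_1}R\setminus K$. The linear map $\mathcal Q\to(\mathbb C^n)^*$, $h\mapsto h(v,\cdot)$, kills $h_{x_1}$ by Lemma~\ref{lem:conormal}, so its image $\mathcal Qv$ has dimension at most $a-1$. Since $v\notin K$, the form $h_x(v,\cdot)$ is not identically zero on $R$, and we obtain a rational map
\[
R\dashrightarrow\mathbb P(\mathcal Qv),\qquad x\mapsto[h_x(v,\cdot)],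
\]
with target of dimension at most $a-2$. Suppose $a\le k+1$. Then the target has dimension less than $k$, so through a general point of $R$ there is an irreducible curve $C\subset R$ along which $[h_x(v,\cdot)]=[\xi]$ is constant. For general $c\in C$ and $\zeta\in T_cC\subset T_cR$ we have $h_c(v,\zeta)=h_c(\zeta,v)=0$, that is, $\xi(\zeta)=0$. This contradicts Lemma~\ref{lem:curve}.
\end{proof}

Simplicity cannot be dropped: the product family has $a=k+1$.

\subsection{Isolated singular points}
Let $k=0$. Then $a\le1$ by \eqref{eq:ak}, and $Y'\to V$ is, after shrinking, an isomorphism with inverse $\tau\mapsto(\tau,x(\tau))$. There is no curve to play with, and the singularity might a priori be arbitrarily degenerate, including degenerate double points that Lemma~\ref{lem:conormal} does not see. The idea is that along a general member of a family of isolated singularities, moving the parameter changes the function no faster than moving the point. In one variable: if $F(s,z)=u(s,z)z^j$ with $u$ a unit, then $\partial_sF=O(z^j)$ while $\partial_zF$ has order $j-1$. By the heat equation the parameter derivatives are \emph{second} derivatives in $z$, and bounding many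 second derivatives by first derivatives is contradictory, just as $z^{j-2}$ is not bounded by $z^{j-1}$.

Let $s=(s_j)$ be local coordinates on $V$ and put
\[
F(s,z)=\theta\big(\tau(s),x(s)+z\big),\qquad F_i=\partial F/\partial z_i .
\]
For each $s$ the origin is an isolated critical point of $F(s,\cdot)$: on a curve of critical points through $0$ the function would be constant, equal to $0$, and the curve would lie in the singular locus of the theta divisor, in which $x(s)$ is isolated.

\begin{lemma}\label{lem:integral}
After shrinking $V$, for general $s_0\in V$ there is a constant $c_0$ with $|\partial F/\partial s_j|\le c_0\max_i|F_i|$ near $(s_0,0)$, for all $j$.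
\end{lemma}

\begin{proof}
\emph{The zero set of the $F_i$.} After shrinking $V$ and choosing a small ball $D\ni0$ in $\mathbb C^n$, the common zero set of the $F_i$ in $V\times D$ is finite over $V$, because the critical point is isolated, and has finitely many components. Its dimension is at most $\dim V$, so $V\times0$ is one of the components, and the others meet it in proper analytic subsets. Shrinking $V$ and $D$ around a point off these subsets, we may assume that the zero set is $V\times0$.

\emph{The normalized blow-up.} An inequality between a function and an ideal is best checked where the ideal becomes principal. Let $\phi:\mathcal B\to V\times D$ be the normalization of the closure of the graph of $[F_1:\dots:F_n]$ in $V\times D\times\mathbb P^{n-1}$. The map $\phi$ is proper, onto, and an isomorphism over the complement of $V\times0$; the space $\mathcal B$ is normal; and near each point of $\mathcal B$ one of the functions $F_i\circ\phi$ divides the others. So $\phi^{-1}(V\times0)$ is locally the zero set of one function. Let $E_l$ be its irreducible components; they are divisors, finitely many after shrinking. By Remmert's proper mapping theorem each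 $\phi(E_l)$ is analytic. Let $\Sigma\subsetneq V$ be the union of those $\phi(E_l)$ that are not all of $V\times0$.

\emph{Orders of vanishing.} Let $E=E_l$ map onto $V\times 0$, and let $M=\min_i\operatorname{ord}_E(F_i\circ\phi)$. At a general point of $E$ both $\mathcal B$ and $E$ are smooth, since $\mathcal B$ is normal, and $E\to V$ is a submersion. So there are local coordinates $(s,v,e)$ on $\mathcal B$, with $s$ pulled back from $V$ and $E=\{e=0\}$. As $F$ vanishes on $V\times0$ and $F\not\equiv0$, we have $F\circ\phi=e^{L}\cdot\text{unit}$ with $L\ge1$. In the chain rule
\[
e\,\frac{\partial(F\circ\phi)}{\partial e}=\sum_i(F_i\circ\phi)\;e\,\frac{\partial(z_i\circ\phi)}{\partial e}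
\]
the left side has order exactly $L$, because $L\neq0$, and the right side has order at least $M+1$. So $L\geq M+1$. In
\[
\frac{\partial F}{\partial s_j}\circ\phi=\frac{\partial(F\circ\phi)}{\partial s_j}-\sum_i(F_i\circ\phi)\,\frac{\partial(z_i\circ\phi)}{\partial s_j}
\]
the first term on the right is divisible by $e^L$ and the sum by $e^M$. Hence $\operatorname{ord}_E\big((\partial F/\partial s_j)\circ\phi\big)\ge M$.

\emph{Conclusion.} Over $V\setminus\Sigma$, near a point where $F_i\circ\phi$ divides the others, the quotient of $(\partial F/\partial s_j)\circ\phi$ by $F_i\circ\phi$ has no pole along any divisor, so it is holomorphic by normality, and locally bounded. For $s_0\notin\Sigma$ the inequality pulled back by $\phi$ thus holds on a neighborhood of the compact set $\phi^{-1}(s_0,0)$. Since $\phi$ is proper, this neighborhood contains the preimage of a neighborhood of $(s_0,0)$, and $\phi$ is onto.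
\end{proof}

Let $y=(\tau_0,x_0)$ lie over such a point $s_0$, and $f(z)=\theta(\tau_0,x_0+z)$.

\begin{lemma}\label{lem:nogamma}
There is no $\gamma\in\mathbb C^n\setminus0$ with $\gamma\odot u\in T_{\tau_0}V$ for all $u\in\mathbb C^n$.
\end{lemma}

\begin{proof}
For a nonconstant holomorphic arc $c:(\mathbb C,0)\to(\mathbb C^n,0)$ let $M_c$ be the minimum of $\operatorname{ord}_0(\partial_uf\circ c)$ over $u\in\mathbb C^n$; it is finite because the critical point is isolated. For $\eta\in T_{\tau_0}V$ let $\zeta$ be the derivative of $x(s)$ along $\eta$. By \eqref{eq:heat} the derivative of $F$ along $\eta$ at $s_0$ is $\frac1{4\pi i}\,\eta\cdot\partial\partial f+\partial_\zeta f$. It has order at least $M_c$ along $c$ by Lemma~\ref{lem:integral}, and so has $\partial_\zeta f$. Therefore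
\[
\operatorname{ord}_0\big((\eta\cdot\partial\partial f)\circ c\big)\ge M_c\qquad\text{for all }\eta\in T_{\tau_0}V .
\]
Suppose $\gamma$ exists and put $\psi=\partial_\gamma f$. By \eqref{eq:pairing}, $(\gamma\odot u)\cdot\partial\partial f=2\partial_u\psi$, so all first derivatives of $\psi$ have order at least $M_c$ along $c$, and then so has the derivative of $\psi\circ c$. As $\psi(0)=0$, we get $\operatorname{ord}_0(\psi\circ c)\ge M_c+1$ for every arc. Complete $\gamma$ to a basis $u_1,\dots,u_{n-1},\gamma$. The $n-1$ functions $\partial_{u_i}f$ vanish at $0$, so their common zero set has positive dimension there and contains a nonconstant arc $c$. For this arc $M_c=\operatorname{ord}_0(\psi\circ c)\ge M_c+1$, which is absurd.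
\end{proof}

\begin{proposition}\label{prop:k0}
If $k=0$, then $a=1$, the Hessian $H=\partial\partial f(0)$ is nondegenerate, and $y$ is a transversal point of $S_n$.
\end{proposition}

\begin{proof}
If $a=0$, any $\gamma$ would contradict Lemma~\ref{lem:nogamma}. So $a=1$ and $(T_{\tau_0}V)^\perp=\mathbb Ch$ with $h\neq 0$. By \eqref{eq:pairing}, $\gamma\odot u\in T_{\tau_0}V$ for all $u$ if and only if $h(\gamma,\cdot)=0$; hence $h$ is nondegenerate.

Suppose $\mu\ge3$, and let $P\ne0$ be the leading form of $f$, of degree $\mu$. Some derivative $G$ of $P$ of order $\mu-3$ is a nonzero cubic form. By Lemma~\ref{lem:conormal} the Hessian of $\partial_uG$ lies in $\mathbb Ch$ for every $u$. So $u\mapsto\partial_uG$ has a kernel of dimension at least $n-1$, and $G=c\,\ell^3$ for a linear form $\ell$. Then some $\partial_uG$ is a nonzero multiple of $\ell^2$, of rank one, while $h$ has rank $n\ge2$. So $\mu=2$, and $H$ is a nonzero element of $\mathbb Ch$ by Lemma~\ref{lem:conormal}.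

Let $\alpha\,d\theta+\sum_i\gamma_i\,d(\partial_i\theta)=0$ at $y$. The $dz$-part of $d\theta$ is zero and that of $d(\partial_i\theta)$ is $\sum_jH_{ij}dz_j$, so $H\gamma=0$ and $\gamma=0$. The $d\tau$-part of $d\theta$ is $\eta\mapsto\frac1{4\pi i}\eta\cdot H$, which is nonzero, so $\alpha=0$.
\end{proof}

\subsection{The product component}
\begin{proposition}\label{prop:k1}
If $k\ge1$, then $Y'$ contains a transversal point of $S_n$.
\end{proposition}

\begin{proof}
\emph{Locating $V$.} If $a\le n-2$, Lemma~\ref{lem:simple} gives $\tau_0\in V$ with $A_{\tau_0}$ simple, and Proposition~\ref{prop:k+2} contradicts \eqref{eq:ak}. So $n-1\le a\le k+1\le n-1$ by \eqref{eq:ak} and Lemma~\ref{lem:reduced}; that is, $a=n-1$, $k=n-2$, $n\ge3$. By \eqref{eq:EL} every $\tau\in V$ is a product, so $V$ lies in the countable union of the $\Gamma_n$-translates of the $\mathcal H_i\times\mathcal H_{n-i}$. By Baire's theorem one of them contains an open part of $V$, hence $V$. Its codimension is at most $n-1$, so $i\in\{1,n-1\}$ by \eqref{eq:codimprod}, and $V$ is open in a translate of $\mathcal H_1\times\mathcal H_{n-1}$.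

\emph{Normalizing.} Let $\gamma\in\Gamma_n$ and $\gamma0=\left[\begin{smallmatrix}\varepsilon\\\delta\end{smallmatrix}\right]$. By \eqref{eq:transf} and \eqref{eq:shift} the biholomorphism $\Psi(\tau,z)=\big(\gamma\tau,(C\tau+D)^{-t}z+\frac12(\gamma\tau\,\varepsilon+\delta)\big)$ satisfies $\theta\circ\Psi=u\theta$ with $u$ a unit. It is affine on fibers, so it pulls the ideal $(\theta,\partial\theta)$ back to $(u\theta,\partial(u\theta))=(\theta,\partial\theta)$. Thus $\Psi$ preserves $S_n$ and its transversal points, and we may assume that $V$ is open in $\mathcal H_1\times\mathcal H_{n-1}$.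

\emph{Choosing the point.} Take $\tau_0=(\tau_1,\tau_2)\in V$ with $A_{\tau_2}$ simple (Lemma~\ref{lem:simple}, as $n-1\ge2$), and write $\theta=\theta_1(z_1)\theta_2(z')$, $\Theta_2=\Theta_{\tau_2}$. From $\partial\theta=(\theta_1'\theta_2,\theta_1\partial\theta_2)$ and the simplicity of the zeros of $\theta_1$,
\[
\operatorname{Sing}\Theta_{\tau_0}=\big(\{\theta_1=0\}\times\Theta_2\big)\cup\big(A_{\tau_1}\times\operatorname{Sing}\Theta_2\big).
\]
By \eqref{eq:EL} the second set has dimension at most $1+(n-4)<k$. So the fiber of $Y'$ over $\tau_0$ contains an open part of $\{\theta_1=0\}\times\Theta_2$. The Gauss map of $\Theta_2$ goes from a variety of dimension $n-2$ to $\mathbb P^{n-2}$ with finite fibers (Corollary~\ref{cor:gauss}), so it is an immersion on a dense open set. Choose $y=(\tau_0,(z_1,x'))\in Y'$ with $x'$ in this set, and put $\kappa=\theta_1'(z_1)\ne0$, $l=\partial\theta_2(x')\ne0$, $H_2=\partial\partial\theta_2(x')$.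

\emph{Independence.} Suppose $\alpha\,d\theta+\beta\,d(\partial_1\theta)+\sum_{i\ge2}\gamma_i\,d(\partial_i\theta)=0$ at $y$. Since $\theta_1(z_1)=\theta_2(x')=0$, we have $\partial_1^2\theta=\theta_1''\theta_2=0$, $\partial_i\partial_j\theta=\theta_1\partial_i\partial_j\theta_2=0$ and $\partial_1\partial_j\theta=\kappa l_j$ for $i,j\ge2$. The coefficients of $dz_j$, $j\ge2$, give $\beta\kappa l_j=0$, so $\beta=0$. The coefficient of $dz_1$ gives $\gamma\cdot l=0$. Evaluating on $\eta=e_1\odot e_j$, a direction normal to the product locus, \eqref{eq:heat2} gives $\kappa\big(\alpha l_j+\sum_i\gamma_i(H_2)_{ij}\big)=0$, so $H_2\gamma=-\alpha l$. Thus $\gamma$ is tangent to $\Theta_2$ at $x'$, and the differential of the Gauss map, $\gamma\mapsto H_2\gamma\bmod l$, kills it. Hence $\gamma=0$, and then $\alpha=0$.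
\end{proof}

Propositions~\ref{prop:k0} and~\ref{prop:k1} and Lemma~\ref{lem:transv}(c) prove Theorem~\ref{thm:sing}. We shall also use it in the following form.

\begin{corollary}\label{cor:singdim}
Let $n\ge2$, and let $V'\subset\mathcal H_n$ be an irreducible locally closed analytic subset of codimension $c$. For general $\tau\in V'$ we have $\dim\operatorname{Sing}\Theta_\tau\le c-1$, which for $c=0$ means that $\Theta_\tau$ is smooth.
\end{corollary}

\begin{proof}
Modulo the period lattices $S_n$ is proper over $\mathcal H_n$, so the set of $\tau\in V'$ with $\dim\operatorname{Sing}\Theta_\tau\ge c$ is closed analytic in $V'$. If it were all of $V'$, then $\dim S_n\ge(N_n-c)+c=N_n$, while $\dim S_n=N_n-1$ by Theorem~\ref{thm:sing}.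
\end{proof}

\section{Compactifications and limit equations}\label{sec:compact}

\subsection{The level cover and its two compactifications}
Let $\Gamma_g(8)$ be the kernel of $\Gamma_g\to\mathrm{Sp}(2g,\mathbb Z/8)$. It is normal and neat (the eigenvalues of each element generate a torsion-free group), so it acts freely and $\mathcal H_g\to X=\mathcal H_g/\Gamma_g(8)$ is a local biholomorphism. Level $8$ is chosen so that all terms of \eqref{eq:FJ} are invariant under $T\mapsto T+8S$ with $S\in\mathrm{Sym}_r(\mathbb Z)$: indeed $8\rho^tS\rho=2(2\rho)^tS(2\rho)$ is even. We recall what we need of two compactifications of $X$, referring to \cite{AMRT,Nam}. The first measures how large a boundary is; the second provides coordinates in which \eqref{eq:FJ} has a limit.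

\emph{The Satake compactification} $X^*$ is projective. The boundary is a finite union of strata of corank $r=1,\dots,g$. Those of corank $r$ form one $\Gamma_g$-orbit, and the standard one is a quotient of $\mathcal H_{g-r}$ by a group acting freely, with coordinate the block $\tau'$. The union of the strata of corank at least $r$ is closed, and each stratum of corank $r$ is open in it.

\emph{The perfect cone (first Voronoi) toroidal compactification} $\overline X$ is projective and normal, with an action of $\Gamma_g$ and an equivariant proper map $p:\overline X\to X^*$ that is the identity on $X$. It is described by charts. Fix $r$, $n=g-r$, and the torus $\mathbb T_r=\mathrm{Sym}_r(\mathbb C)/8\,\mathrm{Sym}_r(\mathbb Z)$. Let $\sigma$ be a cone of the perfect cone decomposition of semidefinite $r\times r$ matrices whose interior consists of positive definite matrices. Let $\mathbb T_\sigma\supset\mathbb T_r$ be the affine toric variety of $\sigma$ and $O_\sigma$ its closed orbit; we call $\mathcal H_n\times\mathbb C^{nr}\times O_\sigma$ the \emph{core} of the chart. On a neighborhood $\mathcal U_\sigma$ of the core in $\mathcal H_n\times\mathbb C^{nr}\times\mathbb T_\sigma$,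 the map $(\tau',b,T)\mapsto[\tau]$ extends to a local biholomorphism $\mathcal U_\sigma\to\overline X$ (here neatness is used), under which the complement of the torus part goes to the boundary $\partial\overline X=\overline X\setminus X$. The core maps over the standard stratum of corank $r$, and $p$ is induced there by $\tau'$. The $\Gamma_g$-translates of the images of the cores form a finite stratification of $\partial\overline X$ by locally closed algebraic subsets.

For $r\le2$ the cones are unimodular, the charts are smooth, and up to $GL_r(\mathbb Z)\subset\Gamma_g$ they are the following; for $r=2$ the cones with positive definite interior are exactly the $GL_2(\mathbb Z)$-translates of $\sigma_2$ and $\sigma_3$. In each case we record the monomial $e^{\pi i\rho^tT\rho}$ occurring in \eqref{eq:FJ}.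
\begin{itemize}
\item $r=1$. Coordinates $(\tau',b,q)$ with $q=e^{\pi i\tau_{gg}/4}$; core $q=0$; monomial $q^{4\rho^2}$.
\item $r=2$, $\sigma_2=\langle E_{11},E_{22}\rangle$. Coordinates $(\tau',b_1,b_2,t,q_1,q_2)$ with $q_j=e^{\pi iT_{jj}/4}$ and $t=e^{\pi iT_{12}/4}\in\mathbb C^*$; core $q_1=q_2=0$; monomial $q_1^{4\rho_1^2}q_2^{4\rho_2^2}\,t^{8\rho_1\rho_2}$.
\item $r=2$, $\sigma_3=\langle E_{11},E_{22},E_{11}+E_{22}-E_{12}-E_{21}\rangle$. Write $T_{11}=y_1+y_3$, $T_{22}=y_2+y_3$, $T_{12}=-y_3$, so that $\rho^tT\rho=y_1\rho_1^2+y_2\rho_2^2+y_3(\rho_1-\rho_2)^2$. Coordinates $(\tau',b_1,b_2,Q_1,Q_2,Q_3)$ with $Q_j=e^{\pi iy_j/4}$; core $Q_1=Q_2=Q_3=0$; monomial $Q_1^{4\rho_1^2}Q_2^{4\rho_2^2}Q_3^{4(\rho_1-\rho_2)^2}$.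
\end{itemize}
All exponents are integers. The \emph{boundary coordinates} are $q$; $q_1,q_2$; $Q_1,Q_2,Q_3$, and the boundary is the zero set of their product.

\subsection{Descent to $X$}
Completing the square in the series gives $|\theta[m'](\tau',z')|\le C\exp\big(\pi\,(\operatorname{Im}z')^t(\operatorname{Im}\tau')^{-1}\operatorname{Im}z'\big)$ locally uniformly in $\tau'$, and the Cauchy estimates give a bound of the same type for the gradient. So for $(\tau',b)$ in a compact set there is $C$ such that, for all $\rho$,
\begin{equation}\label{eq:growth}
|\theta[m'](\tau',b\rho)|+|\partial\theta[m'](\tau',b\rho)|\le e^{C(1+|\rho|^2)} .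
\end{equation}
By \eqref{eq:ftransf} the scheme $Z_m$ is $\Gamma_g(8)$-invariant, so it descends to a closed analytic subspace $Z_m^X\subset X$, locally isomorphic to $Z_m$, and transversality makes sense for points of $Z_m^X$. An element $\gamma\in\Gamma_g$ maps $Z^X_m$ onto $Z^X_{\gamma m}$.

\begin{lemma}\label{lem:alg}
The set $Z_m^X$ is a closed algebraic subset of $X$.
\end{lemma}

\begin{proof}
By Chow's theorem it suffices to show that its closure in the projective variety $\overline X$ is analytic near each boundary point. Applying $\Gamma_g$, which changes $m$, we may take the point in the image of a core, for some $r$ and $\sigma$. Write $\operatorname{Im}T=S+S'$ with $S$ in the span of $\sigma$ and $S'$ in a complement. Near a point of $O_\sigma$ the part $S'$ stays bounded, while the finitely many generators of the dual cone of $\sigma$ take large values on $S$. Fix $S_0$ in the interior of $\sigma$, so $S_0$ is positive definite. For any $\lambda>0$, on a small enough neighborhood $S-\lambda S_0$ lies in $\sigma$, hence is semidefinite, and $|e^{\pi i\rho^tT\rho}|\le e^{-\pi\rho^t(\lambda S_0+S')\rho}$. For $\lambda$ large this beats \eqref{eq:growth},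 so $f_m$ is bounded on the torus part of the neighborhood, and it extends holomorphically because the chart is normal. The closure of $\{f_m=0\}$ from the torus part is the union of those components of the zero set of the extension that do not lie in the boundary; it is analytic.
\end{proof}

\begin{lemma}\label{lem:reduction}
If every irreducible component $W$ of $Z_m^X$ contains a transversal point, then Theorem~\ref{thm:main} holds for $Z_m$.
\end{lemma}

\begin{proof}
The nontransversal points form a closed analytic subset of $Z^X_m$; under the hypothesis it meets each $W$ in a proper subset, so it is nowhere dense. Hence the transversal points of $Z_m$ are dense in $Z_m$, and every component of $Z_m$, which contains a nonempty open subset of $Z_m$, contains one. Apply Lemma~\ref{lem:transv}.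
\end{proof}

From now on $W$ is an irreducible component of $Z_m^X$, of dimension $d\ge N_g-g$. Let $\overline W\subset\overline X$ and $W^*=p(\overline W)\subset X^*$ be its closures, projective varieties of dimension $d$, and $\partial W^*=W^*\setminus X$. In the charts with $r\le2$ the boundary is the zero set of one function, which vanishes on no local branch of $\overline W$. So
\begin{equation}\label{eq:pure}
\text{near points over strata of corank}\le2,\ \ \overline W\cap\partial\overline X\text{ is empty or of pure dimension }d-1 .
\end{equation}

\subsection{Limit equations}
We generalize the rescaling of Section~\ref{ssec:model}. In a chart with $r\le2$, apply to $f_m$ a constant invertible linear map, and divide each resulting component by a monomial in the boundary coordinates that divides all nonzero terms of its expansion \eqref{eq:FJ}. Call the result $\hat f$ a \emph{rescaling} of $f_m$.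

\begin{lemma}\label{lem:limit}
\begin{itemize}
\item[(a)] $\hat f$ is holomorphic near the core, and on the core each component is the sum of the terms whose monomial in the boundary coordinates equals the chosen divisor.
\item[(b)] $\hat f$ vanishes on the preimage of $\overline W$ in the chart.
\item[(c)] At points of $Z_m$ off the boundary, $\hat f$ and $f_m$ have the same rank.
\end{itemize}
\end{lemma}

\begin{proof}
Let all boundary coordinates have absolute value at most $\epsilon<1$, with $(\tau',b)$ and $t^{\pm1}$ bounded. The total degree of the monomial of the term $\rho$ is at least $4|\rho|^2$. After division by a monomial of degree $e$ the exponents are nonnegative, so by \eqref{eq:growth} the term is at most $\epsilon^{4|\rho|^2-e}e^{C'(1+|\rho|^2)}$. For small $\epsilon$ the series converges uniformly, and setting the boundary coordinates to zero gives (a). Off the boundary $\hat f$ and $f_m$ generate the same ideal, which gives (c) by Lemma~\ref{lem:transv}(b), and (b) by continuity, since the chart is a local biholomorphism and $W$ is dense in $\overline W$.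
\end{proof}

\section{Components of $Z_m$ have a large boundary}\label{sec:boundary}

\begin{proposition}\label{prop:boundary}
Let $g\ge3$. Then $\dim\partial W^*\ge d-g$.
\end{proposition}

If the boundary were smaller, hyperplane sections of $W^*$ would give compact subvarieties of $X$ of dimension at least $g$ through any point of $W$. On these, $c_g(\mathbb E)$ integrates to zero for a topological reason and is nonnegative for a metric reason, so the Chern form must vanish on the tangent spaces of $W$. We determine the tangent spaces for which this happens and rule them out with the heat equation.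

\subsection{The top Chern class of the Hodge bundle}
Let $\mathcal X\to X$ be the universal abelian variety, with zero section $o$. The Hodge bundle $\mathbb E$ has as fiber the invariant $1$-forms of $A_\tau$; over $\mathcal H_g$ it has the frame $dz_1,\dots,dz_g$. Put $\lambda_i=c_i(\mathbb E)$. We include a proof of the following well-known fact.

\begin{lemma}\label{lem:lambda}
$\lambda_g=0$ in $H^{2g}(X,\mathbb Q)$.
\end{lemma}

\begin{proof}
The level structure gives a section $s$ of exact order $8$ in every fiber, disjoint from $o$. Let $\Lambda$ be the action on $H^{2g}(\mathcal X,\mathbb Q)$ of translation by $s$. On each fiber a translation is homotopic to the identity, so it acts trivially on the cohomology sheaves of the fibration and on the graded pieces of the Leray filtration: $(\Lambda-1)^N=0$ for some $N$. Also $\Lambda^8=1$. The greatest common divisor of $(x-1)^N$ and $x^8-1$ over $\mathbb Q$ is $x-1$, so $\Lambda=1$, and the classes $[o]$ and $[s]$ of the two sections coincide. The normal bundle of $o$ is $\mathbb E^\vee$, so $(-1)^g\lambda_g=o^*[o]=o^*[s]=0$, the sections being disjoint.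
\end{proof}

\subsection{Positivity of the Chern form}
Let $\mathcal Y=\operatorname{Im}\tau$. The Hodge metric on $\mathbb E$ has matrix $\mathcal Y$ in the frame $dz_a$, up to a constant; it descends to $X$ because the frame changes by $(C\tau+D)^{-t}$ and $\operatorname{Im}\gamma\tau=(C\tau+D)^{-t}\,\mathcal Y\,\overline{(C\tau+D)}^{-1}$. Let $c_1,c_g$ be its Chern forms.

\begin{lemma}\label{lem:positive}
Let $T\subset T_\tau\mathcal H_g$ be a complex subspace of dimension $d'\ge g$. Then $c_g\wedge c_1^{d'-g}\ge0$ on $T$. The inequality is strict if for some $v\in\mathbb C^g$ the map $T\to\mathbb C^g$, $\eta\mapsto\eta v$, is onto.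
\end{lemma}

\begin{proof}
Since $\partial\mathcal Y=\frac1{2i}d\tau$ and $\bar\partial\mathcal Y=-\frac1{2i}d\bar\tau$, the curvature matrix is
\[
\bar\partial\big(\partial\mathcal Y\,\mathcal Y^{-1}\big)=\partial\mathcal Y\,\mathcal Y^{-1}\wedge\bar\partial\mathcal Y\,\mathcal Y^{-1}=\tfrac14\,d\tau\,\mathcal Y^{-1}\wedge d\bar\tau\,\mathcal Y^{-1}.
\]
Write $\mathcal Y^{-1}=\mathcal R\mathcal R^t$ with $\mathcal R$ real, and let $\mathcal A=\mathcal R^td\tau\,\mathcal R$, a symmetric matrix of $(1,0)$-forms whose entries span the cotangent space. Conjugation by $\mathcal R^t$ turns the curvature into the matrix with entries $\frac14\sum_c\mathcal A_{ac}\wedge\bar{\mathcal A}_{bc}$. So $c_1=\frac i{8\pi}\sum_{a,c}\mathcal A_{ac}\wedge\bar{\mathcal A}_{ac}$ is a positive definite $(1,1)$-form, and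
\[
c_g=\Big(\frac i{8\pi}\Big)^g\sum_{\alpha\in\mathfrak S_g}\operatorname{sgn}(\alpha)\sum_{c_1,\dots,c_g}\ \prod_{a=1}^g\mathcal A_{ac_a}\wedge\bar{\mathcal A}_{\alpha(a)c_a}.
\]
Moving all $\mathcal A$'s to the left of the $\bar{\mathcal A}$'s costs the sign $(-1)^{g(g-1)/2}$, and $i^g(-1)^{g(g-1)/2}=i^{g^2}$. Sorting the $\bar{\mathcal A}$'s by their first index costs $\operatorname{sgn}(\alpha)$, which cancels the sign in the determinant:
\[
c_g=\frac{i^{g^2}}{(8\pi)^g}\sum_{c,c'}\#\{\alpha: c'_{\alpha(a)}=c_a\ \forall a\}\ \bigwedge_a\mathcal A_{ac_a}\wedge\bigwedge_b\bar{\mathcal A}_{bc'_b}.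
\]
The coefficient is a Gaussian moment. Let $w\in\mathbb C^g$ have density $\pi^{-g}e^{-|w|^2}$. For multi-indices $I,J$ the expectation $\mathbf E[w^I\bar w^J]$ is $I!$ if $I=J$ and $0$ otherwise. The number of $\alpha$ above is likewise $I!$ if the sequences $c,c'$ have the same multiplicities $I$, and $0$ otherwise, so it equals $\mathbf E\big[\prod_aw_{c_a}\prod_b\bar w_{c'_b}\big]$ (Wick's formula). Therefore
\[
c_g=\frac1{(8\pi)^g}\,\mathbf E\big[i^{g^2}\beta_w\wedge\bar\beta_w\big],\qquad\beta_w=(\mathcal Aw)_1\wedge\dots\wedge(\mathcal Aw)_g .
\]
Now $i^{g^2}\beta_w\wedge\bar\beta_w=\prod_a i\,(\mathcal Aw)_a\wedge\overline{(\mathcal Aw)_a}$, and its product with $c_1^{d'-g}$ is nonnegative on $T$, and positive if and only if the $g$ forms $(\mathcal Aw)_a$ are independent on $T$. This says that $\eta\mapsto\mathcal R^t\eta\mathcal Rw$, equivalently $\eta\mapsto\eta\,\mathcal Rw$, is onto. That condition is open in $w$, so if it holds for one $w$ it holds on a set of positive measure.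
\end{proof}

\subsection{The degenerate tangent spaces}
Positivity can fail in codimension $g$: the tangent spaces of $\{\tau_1\}\times\mathcal H_{g-1}$ are $\{\eta:\eta e_1=0\}$, and then $e_1^t\eta v=0$ for all $v$. The next two lemmas show that this is the only way, first at a point and then along a submanifold. For $w\in\mathbb C^g\setminus0$ put $U_w=\{u:u^tw=0\}$ and $T_w=\{\eta\in \mathrm{Sym}_g(\mathbb C):\eta w=0\}$. In a basis adapted to $U_w$ one sees that $T_w$ is spanned by the $uu^t$, and by the $u\odot u'$, with $u,u'\in U_w$, and that the common kernel of $T_w$ is $\mathbb Cw$.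

\begin{lemma}\label{lem:linalg}
Let $g\ge3$, and let $T\subset\mathrm{Sym}_g(\mathbb C)$ be a subspace of codimension $c\le g$ such that $\eta\mapsto\eta v$ is onto for no $v$. Then $T=T_w$ for some $w\neq0$.
\end{lemma}

\begin{proof}
View $u\in\mathbb C^g$ as the linear form $x\mapsto u^tx$ and $T^\perp$ as a space of quadratic forms in $x$; then $u\odot v$ is twice the product $uv$. By \eqref{eq:pairing} the hypothesis says: for every linear form $v\ne0$ there is a linear form $u\ne0$ with $uv\in T^\perp$. The closed set $\{([u],[v]):uv\in T^\perp\}\subset\mathbb P^{g-1}\times\mathbb P^{g-1}$ maps onto the second factor, so has dimension at least $g-1$, and by unique factorization it maps at most two-to-one to $\mathbb P(T^\perp)=\mathbb P^{c-1}$. So $c=g$, and the image, closed of dimension $g-1$, is everything: every nonzero element of $T^\perp$ is a product of two linear forms.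

Suppose the elements of $T^\perp$ have no common linear factor. Then the base locus $B\subset\mathbb P^{g-1}$ of this linear system has codimension at least $2$, since the equation of a hypersurface in $B$ would be a common factor. By Bertini's theorem a general member $l l'$ is smooth off $B$. If $l$ and $l'$ were proportional, the member would be singular along a hyperplane, which $B$ does not contain. So its singular locus $\{l=l'=0\}$ has codimension $2$, is nonempty as $g\ge3$, and lies in $B$; it is one of the finitely many components $\Lambda_i$ of $B$ of codimension $2$. The members singular along a given $\Lambda_i$ form a linear subspace, and these finitely many subspaces cover a dense subset of $T^\perp$, so one of them is $T^\perp$. Thus all members are singular along one linear space $\Lambda$ of codimension $2$: they are quadratic forms in the two linear forms defining $\Lambda$, and all their factors lie in a two-dimensional space. But every linear form is a factor of some member, and $g\ge3$.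

So there is a common factor $w$, and $T^\perp=w\odot\mathbb C^g$ as both sides have dimension $g$. By \eqref{eq:pairing}, $T=T_w$.
\end{proof}

\begin{lemma}\label{lem:flat}
Let $g\ge3$, and let $M\subset\mathcal H_g$ be a connected submanifold with $T_\tau M=T_{w(\tau)}$ for all $\tau\in M$. Then $M$ is open in an affine space $\tau_0+T_{w_0}$.
\end{lemma}

\begin{proof}
The line $\mathbb Cw(\tau)$ is the common kernel of $T_\tau M$, so $w$ can locally be chosen holomorphic. On $M$ we have $d\tau\,w=0$, hence $d(\tau w)=\tau\,dw$, and applying $d$ gives $d\tau\wedge dw=0$, that is, $\eta\,dw(\eta')=\eta'\,dw(\eta)$ for $\eta,\eta'\in T_\tau M$. Let $U=U_{w(\tau)}$, $u\in U$, $\eta=uu^t$, $\xi=dw(\eta)$. Then $\eta'\xi\in\mathbb Cu$ for all $\eta'\in T_\tau M$. Suppose $\xi\notin\mathbb Cw$. Then $u'\mapsto u'^t\xi$ is nonzero on $U$, and since $\dim U=g-1\ge2$ there is $u'\in U\setminus\mathbb Cu$ with $u'^t\xi\ne0$. For $\eta'=u'u'^t$ we get $\eta'\xi=(u'^t\xi)u'\notin\mathbb Cu$, a contradiction. So $dw(uu^t)\in\mathbb Cw$, and by linearity $dw$ takes values in $\mathbb Cw$. Hence $[w]=[w_0]$ is constant, $\tau w_0$ is constant on $M$, and $M\subset\tau_0+T_{w_0}$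 with equal dimensions.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:boundary}]
Let $e=\dim\partial W^*$, with $e=-1$ if the boundary is empty, and suppose $e\le d-g-1$. (Note $d\ge N_g-g=N_{g-1}\ge g$, so the empty case is included.)

\emph{Step 1: for $x\in W_{\rm reg}$, the map $T_xW\to\mathbb C^g$, $\eta\mapsto\eta v$, is onto for no $v$.} Suppose it is onto for some $x,v$. Embed $X^*$ in a projective space and take $e+1$ general hyperplanes through $x$. The hyperplanes through $x$ have no base point on $\partial W^*$, so each cuts its dimension down by one, and the $e+1$ have no common point on it. They cut $T_xW$ in a general subspace of dimension $d'=d-e-1\ge g$, which is transverse to the kernel of $\eta\mapsto\eta v$ and so still maps onto $\mathbb C^g$. Let $Z$ be the component through $x$ of their intersection with $W^*$. It is compact, contained in $X$, of dimension $d'$, and smooth at $x$ with that tangent space. On a resolution of singularities of $Z$ the pullback of $c_g\wedge c_1^{d'-g}$ has integral zero by Lemma~\ref{lem:lambda}. By Lemma~\ref{lem:positive} it is nonnegative on the dense open set $Z_{\rm reg}$ and positive near $x$. This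 is a contradiction.

\emph{Step 2.} Lift a connected open piece of $W_{\rm reg}$ to a submanifold $M\subset Z_m$. Its codimension is at most $g$, so by Step 1 and Lemmas~\ref{lem:linalg} and~\ref{lem:flat} it is open in $\tau_0+T_{w_0}$. Let $U=U_{w_0}$.

\emph{Step 3.} Since $M$ is open in an affine space, we can differentiate the identity $f_m|_M=0$ any number of times along constant directions $u\odot u'$ with $u,u'\in U$. By \eqref{eq:heat2},
\[
\partial_a\partial_{u_1}\cdots\partial_{u_{2j}}\theta[m](\tau,0)=0\qquad(\tau\in M,\ j\ge0,\ u_i\in U,\ 1\le a\le g).
\]
With an odd number of $u$'s the total order is even, and the derivative vanishes because $\theta[m]$ is odd. So for $\tau\in M$ each $\partial_a\theta[m](\tau,\cdot)$ has zero Taylor series along the hyperplane $U\subset\mathbb C^g$ and vanishes on it; then $\theta[m](\tau,\cdot)$ is constant on $U$, equal to its value $0$ at the origin. By \eqref{eq:shift}, $\operatorname{Sing}\Theta_\tau$ has dimension at least $g-1$, against Lemma~\ref{lem:reduced}.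
\end{proof}

\section{The induction}\label{sec:induction}

We prove Theorem~\ref{thm:main} by induction on $g$. The case $g=3$ is Proposition~\ref{prop:g3}. Let $g\ge4$ and assume the theorem in genera $3,\dots,g-1$. By Lemma~\ref{lem:reduction} we must find a transversal point on each component $W$. In reading off limit equations from Lemma~\ref{lem:limit}(a) we use repeatedly: if $x\in\mathbb Z+\frac12$, then $4x^2\ge1$ with equality only for $x=\pm\frac12$; if $x\in\mathbb Z\setminus0$, then $4x^2\ge4$ with equality only for $x=\pm1$.

\subsection{Corank one}\label{ssec:corank1}
\begin{proposition}\label{prop:corank1}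
If $W^*$ meets a stratum of corank one, then $W$ contains a transversal point.
\end{proposition}

\begin{proof}
Applying $\Gamma_g$ we use the chart $r=1$, with $n=g-1\ge3$. The core is $\mathcal H_n\times\mathbb C^n$, of dimension $N_g-1$. We claim that there is a rescaling $\hat f$ such that the zero scheme $L$ of $\hat f|_{q=0}$ has pure codimension $g$ in the core and dense transversal points.

\emph{Case $\varepsilon_g=1$.} Take $\hat f=q^{-1}f_m$. The terms $\rho=\pm\frac12$ survive, and
\[
\hat f|_{q=0}=2e^{\pi i\delta_g/2}\big(\partial\theta[m'](\tau',\tfrac b2),\ \pi i\,\theta[m'](\tau',\tfrac b2)\big).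
\]
By \eqref{eq:shift}, and since $(u\theta,\partial(u\theta))=(\theta,\partial\theta)$ for a unit $u$, the change of coordinates $(\tau',b)\mapsto\big(\tau',\frac b2+\frac{\tau'\varepsilon'+\delta'}2\big)$ identifies $L$ with $S_n$. The claim is Theorem~\ref{thm:sing}, as $n+1=g$.

\emph{Case $\varepsilon_g=0$.} Now $\rho\in\mathbb Z$ and $m'$ is odd, because $\varepsilon\cdot\delta=\varepsilon'\cdot\delta'$. The $z'$-components are not divided and tend to the term $\rho=0$, which is $f_{m'}(\tau')$. In the $z_g$-component the term $\rho=0$ is zero; dividing by $q^4$ leaves $\rho=\pm1$ and the limit $4\pi i(-1)^{\delta_g}\theta[m'](\tau',b)$. So $L$ is defined by $f_{m'}(\tau')=0$ and $\theta[m'](\tau',b)=0$. By induction $Z_{m'}$ has pure dimension $N_n-n$. The fibers of $L\to Z_{m'}$ have dimension $n-1$, so $\dim L\le N_n-1$, which is codimension $n+1=g$ in the core; with Lemma~\ref{lem:transv}(a), $L$ has pure dimension $N_n-1$. Two subsets of $L$ have dimension at most $N_n-2$: the part over the nontransversal points of $Z_{m'}$, which by induction have dimension at most $N_n-n-1$; and the set where $\partial\theta[m'](\tau',b)=0$, whose fibers have dimension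 at most $n-2$ by Lemma~\ref{lem:reduced}. Off these sets the $n$ differentials $df_{m'}$ are independent and involve only $d\tau'$, while $d\theta[m']$ has a nonzero $db$-part. The claim follows.

Let $R$ be a local component of the preimage of $\overline W\cap\partial\overline X$ in the chart. By \eqref{eq:pure} and Lemma~\ref{lem:limit}(b), $R\subset L$ and $\dim R=d-1\ge N_g-1-g=\dim L$. So $R$ contains a nonempty open subset of $L$, hence a transversal point of $L$. There the differentials of $\hat f|_{q=0}$, and a fortiori those of $\hat f$, are independent. The same holds at nearby points, among which there are points of $W$; these are transversal for $f_m$ by Lemma~\ref{lem:limit}(c).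
\end{proof}

\subsection{Corank two}\label{ssec:corank2}
\begin{proposition}\label{prop:corank2}
$W^*$ meets a stratum of corank one.
\end{proposition}

\begin{proof}
Suppose not, and put $n=g-2\ge2$.

\emph{A large family in the boundary.} By Proposition~\ref{prop:boundary},
\[
\dim\partial W^*\ge d-g\ge N_g-2g=N_n-1>N_{n-1},
\]
where the last inequality reads $n>1$. (For $g=3$ it fails, which is why genus three is treated separately.) The strata of corank at least $3$ have dimension at most $N_{n-1}$, so $\partial W^*$ meets a stratum $\Phi$ of corank two in a set of dimension at least $N_n-1$. A neighborhood of $\Phi$ meets only $\Phi$, $X$ and strata of corank one, and the latter are disjoint from $W^*$. So near its points $\overline W\cap p^{-1}(\Phi)$ equals $\overline W\cap\partial\overline X$, of pure dimension $d-1$ by \eqref{eq:pure}. This algebraic set has finitely many components and maps onto $\partial W^*\cap\Phi$. Hence some component $R$, of dimension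
\[
d-1\ge N_g-g-1=N_{n+1}-1=N_n+n ,
\]
has image of codimension $c\in\{0,1\}$ in $\Phi$. A dense open part of $R$ lies in one stratum of $\partial\overline X$, and after applying $\Gamma_g$ this is the image of the core of $\sigma_2$ or $\sigma_3$. Lift $R$ to the core near a general point, where $\tau'|_R$ has constant rank $N_n-c$. With Lemma~\ref{lem:limit}(b) we obtain:
\begin{itemize}
\item[$(*)$] there is a connected submanifold $V'\subset\mathcal H_n$ of codimension $c\le1$ such that, for every rescaling $\hat f$ and every $\tau'\in V'$, the set $\mathcal S(\tau')$ of points $(b_1,b_2,t)$, respectively $(b_1,b_2)$, of the core where $\hat f=0$ has dimension at least $n+c$.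
\end{itemize}

\emph{The case $\varepsilon''=(0,0)$, both cones.} Here $m'$ is odd, and the monomial of a term $\rho\neq0$ vanishes on the core, so the $z'$-components of $f_m$ tend to $f_{m'}(\tau')$. Thus $V'\subset Z_{m'}$. But $Z_{m'}$ is empty for $n=2$ and has codimension $n\ge3$ for $n\ge3$ by induction, while $c\le1$.

\emph{Choice of $\tau'$.} For $\varepsilon''\neq(0,0)$ fix a very general $\tau'\in V'$, put $\vartheta=\theta[m'](\tau',\cdot)$, and let $\Delta=\{\vartheta=0\}\subset\mathbb C^n$, by \eqref{eq:shift} a translate of the preimage of $\Theta_{\tau'}$. By Corollary~\ref{cor:singdim} and Lemma~\ref{lem:simple}: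
\begin{itemize}
\item[(A)] $\operatorname{Sing}\Delta$ is empty if $c=0$ and discrete if $c=1$;
\item[(B)] $A_{\tau'}$ is simple unless $(n,c)=(2,1)$.
\end{itemize}
Exchanging the last two coordinates is an element of $\Gamma_g$ preserving $\sigma_2$ and $\sigma_3$, so $\varepsilon''=(0,1)$ reduces to $(1,0)$. Put $y_\pm=\frac12(b_1\pm b_2)$ and $y=\frac12b_1$. Table~\ref{tab:limits} lists the rescalings and their limits.

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c|c|c}
cone & $\varepsilon''$ & components & divisor & surviving $\rho$ & limit\\ \hline
$\sigma_2$ & $(1,1)$ & all & $q_1q_2$ & $\pm(\frac12,\frac12),\ \pm(\frac12,-\frac12)$ & see \eqref{eq:s2}\\ \hline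
$\sigma_2$ & $(1,0)$ & $z',\ z''_1$ & $q_1$ & $\pm(\frac12,0)$ & $\partial\vartheta(y),\ \vartheta(y)$\\
 & & $z''_2$ & $q_1q_2^4$ & $\pm(\frac12,1),\ \pm(\frac12,-1)$ & see \eqref{eq:s2b}\\ \hline
$\sigma_3$ & $(1,1)$ & $z',\ z''_1$ & $Q_1Q_2$ & $\pm(\frac12,\frac12)$ & $\partial\vartheta(y_+),\ \vartheta(y_+)$\\
 & & $z''_1-z''_2$ & $Q_1Q_2Q_3^4$ & $\pm(\frac12,-\frac12)$ & $\vartheta(y_-)$\\ \hline
$\sigma_3$ & $(1,0)$ & $z',\ z''_1$ & $Q_1Q_3$ & $\pm(\frac12,0)$ & $\partial\vartheta(y),\ \vartheta(y)$\\
 & & $z''_2$ & $Q_1Q_2^4Q_3$ & $\pm(\frac12,1)$ & $\vartheta(y+b_2)$\\
\end{tabular}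
\caption{Limit equations in corank two, up to nonzero constants. Each row gives components of $f_m$ ($z''_1-z''_2$ is the difference of two components), the monomial they are divided by, and the terms of \eqref{eq:FJ} that remain on the core.}\label{tab:limits}
\end{table}

The rows are read off as follows. For $\varepsilon''=(1,1)$ both $\rho_j$ are half-integers and $\rho_1-\rho_2$ is an integer; for $\varepsilon''=(1,0)$, $\rho_1$ and $\rho_1-\rho_2$ are half-integers and $\rho_2$ is an integer. The $z''_2$-component carries the factor $\rho_2$ and the difference $z''_1-z''_2$ the factor $\rho_1-\rho_2$, so in these rows the integer in question is nonzero in all nonzero terms, which accounts for the fourth powers. A term survives when all exponents are minimal at once: for $\sigma_3$ and $(1,1)$ this means $|\rho_1|=|\rho_2|=\frac12$ with $\rho_1=\rho_2$, respectively $|\rho_1-\rho_2|=1$; for $\sigma_3$ and $(1,0)$ it means $|\rho_1|=|\rho_1-\rho_2|=\frac12$ with $\rho_2=0$, respectively $|\rho_2|=1$. The argument of $\vartheta$ is $b\rho$, and the terms $\pm\rho$ add up.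

\emph{Cone $\sigma_2$, $\varepsilon''=(1,1)$.} With $\kappa_\pm=e^{\pi i(\delta''_1\pm\delta''_2)/2}$,
\begin{equation}\label{eq:s2}
\tfrac12\hat f=\kappa_+t^2\big(\partial\vartheta(y_+),\pi i\vartheta(y_+),\pi i\vartheta(y_+)\big)+\kappa_-t^{-2}\big(\partial\vartheta(y_-),\pi i\vartheta(y_-),-\pi i\vartheta(y_-)\big).
\end{equation}
The sum and the difference of the last two components give $y_+,y_-\in\Delta$, and there remains $\kappa_+t^2\partial\vartheta(y_+)=-\kappa_-t^{-2}\partial\vartheta(y_-)$. As $(y_+,y_-)$ are linear coordinates on the space of $(b_1,b_2)$, the set $\mathcal S(\tau')$ is the union of two parts. In the first, both $y_\pm$ are singular on $\Delta$; by (A) this needs $c=1$, the pair is discrete, $t$ is free, and the dimension is at most $1<n+1$. In the second, both are smooth points with the same Gauss image, and $t^4$ is determined by them. If $A_{\tau'}$ is simple, $y_-$ lies in a discrete set once $y_+\in\Delta$ is given (Corollary~\ref{cor:gauss}), so the dimension is at most $n-1<n+c$. Otherwise $(n,c)=(2,1)$ by (B), and the dimension is at most $\dim(\Delta\times\Delta)=2<3=n+c$.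

\emph{Cone $\sigma_2$, $\varepsilon''=(1,0)$.} The terms $\pm(\frac12,1)$ and $\pm(\frac12,-1)$ carry $t^4$ and $t^{-4}$, opposite factors $\rho_2$, and equal factors $e^{\pi i\rho\cdot\delta''}$ since $e^{\pi i\delta''_2}=e^{-\pi i\delta''_2}$. So the last limit is proportional to
\begin{equation}\label{eq:s2b}
t^4\,\vartheta(y+b_2)-t^{-4}\,\vartheta(y-b_2).
\end{equation}
The point $y$ is singular on $\Delta$, so $c=1$ and $y$ lies in a discrete set. For fixed $y$ the function \eqref{eq:s2b} of $(b_2,t)\in\mathbb C^n\times\mathbb C^*$ is not identically zero: take $b_2$ with $\vartheta(y+b_2)\ne0$ and vary $t$. So $\dim\mathcal S(\tau')\le n<n+1$.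

\emph{Cone $\sigma_3$.} In both cases one point is singular on $\Delta$ and a second point lies on $\Delta$, and the two points, $(y_+,y_-)$ or $(y,y+b_2)$, are linear coordinates on the space of $(b_1,b_2)$. So $c=1$ and $\dim\mathcal S(\tau')\le0+(n-1)<n+1$.

Every case contradicts $(*)$.
\end{proof}

Propositions~\ref{prop:corank2} and~\ref{prop:corank1} give a transversal point on every $W$. This completes the induction and the proof of Theorem~\ref{thm:main}: the locus $I^{(g)}$ is reduced of pure codimension $g$ for every $g\ge3$.

\section{Smooth points and the class of $Z_m$}\label{sec:compl}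

A form $F$ on $\mathbb C^g$ is a \emph{cone} if $\partial_vF=0$ for some $v\neq0$, that is, if in some linear coordinate system it does not depend on all $g$ variables.

\begin{corollary}\label{cor:smooth}
Let $g\ge3$ and $\tau\in Z_m$. Then $Z_m$ is smooth at $\tau$ if and only if the cubic term $F$ of $\theta[m](\tau,\cdot)$ at $0$ is not a cone. At the general point of every component of $Z_m$ this holds, and there the odd two-torsion point has multiplicity exactly $3$ on $\Theta_\tau$.
\end{corollary}

\begin{proof}
As $Z_m$ has pure codimension $g$, smoothness at $\tau$ is transversality by Lemma~\ref{lem:transv}(b). By Lemma~\ref{lem:cubic} this means that $\sum_iv_i\partial_iF=\partial_vF$ is nonzero for all $v\ne0$. General points are transversal by Theorem~\ref{thm:main}, and then $F\ne0$.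
\end{proof}

For $\gamma\in\Gamma_g(8)$ the factors $u(\tau,0)$ in \eqref{eq:ftransf} form a cocycle, since $f_m\not\equiv0$. It defines a line bundle on $X$, written $\det\mathbb E^{1/2}$, whose eighth power is $(\det\mathbb E)^4$; its first Chern class is $\lambda_1/2$ in rational cohomology, and $f_m$ is a section of $\mathbb E\otimes\det\mathbb E^{1/2}$ with zero scheme $Z_m^X$.

\begin{corollary}\label{cor:class}
Let $g\geq3$. In $H^{2g}(X,\mathbb Q)$,
\[
[Z^X_m]=c_g\big(\mathbb E\otimes\det\mathbb E^{1/2}\big)=\sum_{i=0}^g\lambda_{g-i}\Big(\frac{\lambda_1}2\Big)^i .
\]
\end{corollary}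

\begin{proof}
By Theorem~\ref{thm:main} the nontransversal points form an analytic subset $B\subset X$ of codimension at least $g+1$. On $X\setminus B$ the section $f_m$ vanishes transversally along $Z^X_m$, so the class of its zero set is the top Chern class. Since $B$ has real codimension at least $2g+2$, the restriction $H^{2g}(X,\mathbb Q)\to H^{2g}(X\setminus B,\mathbb Q)$ is injective. The second equality is the formula $c_g(\mathbb E\otimes L)=\sum_ic_{g-i}(\mathbb E)\,c_1(L)^i$ for a line bundle $L$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AMRT} Ash, Mumford, Rapoport, and Tai, \emph{Smooth compactification of locally symmetric varieties}.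

\bibitem{BL} Birkenhake and Lange, \emph{Complex Abelian Varieties}.

\bibitem{EL} Ein and Lazarsfeld, J. AMS \textbf{10} (1997).

\bibitem{GH} Samuel Grushevsky and Klaus Hulek, \emph{The class of the locus of intermediate Jacobians of cubic threefolds}, arXiv:1103.1857 (2011).

\bibitem{Nam} Namikawa, \emph{Toroidal compactification of Siegel spaces}.

\end{thebibliography}
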